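# Knots one crossing change away from every Alexander polynomial

## 1. What crossing changes do to the trefoil polynomial

Let $F$ be a Seifert surface of a knot $K$: a compact connected oriented surface in $S^3$ with $\partial F=K$. Fix a basis $x_1,\dots,x_{2g}$ of $H_1(F)$. The Seifert matrix $V$ has entries $V_{ij}=\mathrm{lk}(x_i,x_j^+)$, where $^+$ means a small push off $F$ on the positive side. Then $V-V^T$ is, up to sign, the matrix of the intersection form, so $\det(V-V^T)=1$, and
$$\Delta_K(t)=t^{-g}\det(tV-V^T)$$
is the Alexander polynomial, normalized so that $\Delta_K(t^{-1})=\Delta_K(t)$ and $\Delta_K(1)=1$. Throughout, $u=t+t^{-1}$.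

A trefoil has the Seifert matrix $V=\begin{pmatrix}-1&1\\0&-1\end{pmatrix}$. Hence
$$M=tV-V^T=\begin{pmatrix}1-t&t\\-1&1-t\end{pmatrix},\qquad \det M=t^2-t+1,\qquad \Delta=u-1 .$$

Here is a way to change a crossing. Take a properly embedded arc $\delta$ in $F$. Its two endpoints lie on the knot. Put a full twist into a thin band of $F$ around $\delta$; on the knot this is a full twist in two strands running in opposite directions, which amounts to one crossing change. The Seifert matrix becomes $V+\varepsilon vv^T$, where $v\in\mathbb Z^{2g}$ records how the basis curves cross $\delta$ and $\varepsilon=\pm1$ is the handedness. (Lemma 2 below proves this and shows that every primitive $v$ occurs.) For the trefoil and $v=(x,y)^T$,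
$$\det\big(M+\varepsilon(t-1)vv^T\big)=\det M+\varepsilon (t-1)\,v^T\mathrm{adj}(M)\,v,\qquad \mathrm{adj}(M)=\begin{pmatrix}1-t&-t\\1&1-t\end{pmatrix},$$
and $v^T\mathrm{adj}(M)v=(1-t)N$ with $N=x^2+xy+y^2$. Dividing by $t$ and using $(t-1)^2/t=u-2$, we see that the new polynomial is
$$(u-1)-\varepsilon N(u-2).$$
For $N=1$, $\varepsilon=1$ this is $1$; for $N=1$, $\varepsilon=-1$ it is $2u-3$; for $N=3$, $\varepsilon=1$ it is $5-2u$. At $t=\zeta=e^{i\pi/3}$, where $u=1$, its value is $\varepsilon N$.

The number $N=x^2+xy+y^2$ is never $2$: if $N$ is even, then $x$ and $y$ are both even, so $4\mid N$. Consequently the polynomial $3-u=-t+3-t^{-1}$, whose value at $\zeta$ is $2$, is not in our list. It is symmetric with value $1$ at $t=1$, and it is the Alexander polynomial of the figure-eight knot. Perhaps a larger Seifert surface of the trefoil would produce it? Section 7 shows that it does not: no knot one crossing change from a trefoil has Alexander polynomial $3-u$.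

The unknot behaves in the opposite way. By Kondo (1978), every Alexander polynomial is realized by a knot of unknotting number one, that is, by a knot one crossing change from the unknot.

**Definition.** A knot $K$ is a complete Alexander neighbor if for every polynomial $p(t)$ that is the Alexander polynomial of some knot, there is a knot $K'$ one crossing change from $K$ with $\Delta_{K'}=p$.

The unknot is one; the trefoil will turn out not to be. More generally, every knot $K$ with $\Delta_K=1$ is one: if $J$ has unknotting number one and $\Delta_J=p$, then the connected sum $K\# J$ is one crossing change from $K$, and $\Delta_{K\# J}=\Delta_K\Delta_J=p$. This leaves a question, which we take from Ana Wright, "Gordian Distance and Complete Alexander Neighbors", arXiv:2210.07728 (2022): does there exist a complete Alexander neighbor with nontrivial Alexander polynomial? The answer is yes, and every knot with polynomial $-4t^2+9-4t^{-2}$ is an example.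

## 2. Laurent polynomials, Seifert matrices and the form $b_V$

Let $\Lambda=\mathbb Z[t^{\pm1}]$, with the involution $\bar{\ }$ given by $t\mapsto t^{-1}$. An element $p$ is symmetric if $\bar p=p$, and $\doteq$ means equality up to units $\pm t^k$. A symmetric element is an integer combination of $1$ and the $t^k+t^{-k}$. Since $u(t^k+t^{-k})=(t^{k+1}+t^{-k-1})+(t^{k-1}+t^{-k+1})$, these all lie in $\mathbb Z[u]$; so the symmetric elements form $\mathbb Z[u]$. As a $\mathbb Z[u]$-module, $\Lambda$ is free with basis $1,t$. These two generate because $t^2=ut-1$ and $t^{-1}=u-t$. They are independent: if $\alpha+\beta t=0$ with $\alpha,\beta\in\mathbb Z[u]$, then conjugating and subtracting gives $\beta(t-t^{-1})=0$, so $\beta=0$ and $\alpha=0$.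

We use Seifert's theorem: the Alexander polynomials of knots are exactly the symmetric $p\in\Lambda$ with $p(1)=1$.

For a Seifert matrix $V$ of size $2g$, put
$$M=tV-V^T,\quad A_V=\Lambda^{2g}/M\Lambda^{2g},\quad H=(t-1)M^{-1},\quad \varphi_V(x,y)=\bar x^{T}Hy\in\Delta_K^{-1}\Lambda,\quad b_V=\varphi_V\bmod\Lambda .$$
So $\varphi_V$ is linear in $y$ and conjugate-linear in $x$. $A_V$ is the Alexander module and $b_V$ is the Blanchfield form up to conventions; only the algebra below is used. We allow the empty matrix ($g=0$, a disk, the unknot), with $A_V=0$ and $\Delta=1$.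

The following facts are what makes these objects useful.

*Hermitian symmetry.* We have $\bar M^T=t^{-1}V^T-V=-t^{-1}M$, so $\bar H^T=(t^{-1}-1)(-t)M^{-1}=(t-1)M^{-1}=H$. Thus $\varphi_V(y,x)=\overline{\varphi_V(x,y)}$, and $\varphi_V(x,x)$ is symmetric.

*Value at $t=1$.* Since $\det M(1)=\det(V-V^T)=1$, we have $H(1)=0$.

*$b_V$ is well defined on $A_V$.* Indeed $\varphi_V(x,Mz)=(t-1)\bar x^Tz\in\Lambda$; the first variable follows by hermitian symmetry.

*Action of $\Delta$ and of $t-1$.* The adjugate of $M$ shows $\Delta_KA_V=0$. Writing $\Delta_K=1+(t-1)e$, we see that $t-1$ acts invertibly on $A_V$, with inverse $-e$.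

*Effect of a twist.* For $v\in\mathbb Z^{2g}$, replacing $V$ by $V+\varepsilon vv^T$ replaces $M$ by $M+\varepsilon(t-1)vv^T$. By the matrix determinant lemma,
$$\Delta_{K'}=\Delta_K\,\big(1+\varepsilon\varphi_V(v,v)\big)\quad\text{if }K'\text{ has Seifert matrix }V+\varepsilon vv^T,\ v\in\mathbb Z^{2g}.\tag{1}$$

*Nonsingularity.* Every conjugate-linear map $h:A_V\to\mathbb Q(t)/\Lambda$ is $b_V(\cdot,y)$ for some $y\in A_V$. To see this, lift the values on basis vectors and write $h(x)=\bar x^Tr$ modulo $\Lambda$ with $r\in\mathbb Q(t)^{2g}$. Vanishing on $M\Lambda^{2g}$ gives $\bar M^Tr\in\Lambda^{2g}$, hence $y':=Mr\in\Lambda^{2g}$. As $t-1$ is invertible on $A_V$, choose $y$ and $z$ with $(t-1)y=y'+Mz$. Then $\varphi_V(x,y)=\bar x^TM^{-1}(y'+Mz)=\bar x^Tr+\bar x^Tz\equiv h(x)$.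

*No integer torsion.* $A_V$ is torsion-free over $\mathbb Z$. Let $q$ be prime and $qy=Mz$. Modulo $q$, $M$ has nonzero determinant over the domain $\mathbb F_q[t^{\pm1}]$ (its value at $t=1$ is $1$), so $z=qz'$ and $y=Mz'$.

*Example.* For the trefoil matrix above, the columns of $M$ give the relations $e_2=(1-t)e_1$ and $te_1+(1-t)e_2=0$, so $A_V=\Lambda/(t^2-t+1)$, generated by $e_1$. Furthermore
$$\varphi_V(e_1,e_1)=\frac{(t-1)(1-t)}{t^2-t+1}=-1+\frac{t}{t^2-t+1}=-1+\frac1\Delta,\qquad\text{so } b_V(e_1,e_1)=\frac1\Delta .$$

Finally, we recall Fitting ideals. If a $\Lambda$-module $A$ has a presentation with $n$ generators and finitely many relations, $\mathrm{Fitt}(A)$ is the ideal generated by the $n\times n$ minors of the relation matrix. It does not depend on the presentation, it annihilates $A$, it is multiplicative on direct sums, and $\mathrm{Fitt}(\Lambda/I)=I$. In particular $\mathrm{Fitt}(A_V)=(\det M)=(\Delta_K)$. (The same notion over $\mathbb Z$: $\mathbb Z/4\oplus\mathbb Z/2$ has Fitting ideal $(8)$, while its annihilator is $(4)$.)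

## 3. Five theorems on complete Alexander neighbors

**Theorem 1.** (a) Let $w\in\Lambda$ with $\bar w=-w$. Every knot $K$ of unknotting number one with $\Delta_K=1-4w^2$ is a complete Alexander neighbor. Such $K$ exist. For $w=t-t^{-1}$, $\Delta_K=-4t^2+9-4t^{-2}\neq1$.
(b) Every knot with $\Delta_K=-4t^2+9-4t^{-2}$ is a complete Alexander neighbor.

**Theorem 2.** $K$ is a complete Alexander neighbor if and only if
(i) $(A_V,b_V)\cong(\Lambda/\Delta_K,\ \pm\bar xy/\Delta_K)$, and
(ii) for every symmetric $s\in\Lambda$ there is $c\in\Lambda$ with $c\bar c\equiv\pm s\pmod{\Delta_K}$ for some choice of sign.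

**Theorem 3.** Suppose $\Delta_K=f\bar f$ with $f\Lambda+\bar f\Lambda=\Lambda$. Then $K$ is a complete Alexander neighbor if and only if its Alexander module is cyclic.

**Theorem 4.** If $K$ is a complete Alexander neighbor, then no maximal ideal $\mathfrak M\ni\Delta_K$ of $\Lambda$ satisfies $\overline{\mathfrak M}=\mathfrak M$. Consequently $\Delta_K=f\bar f$ with $f,\bar f$ coprime over $\mathbb Q$, $f(\pm1)\in\{1,-1\}$, and $\Delta_K(-1)=1$. If $\Delta_K\ne1$, then $\Delta_K$ has breadth $\ge4$, and this is attained by Theorem 1.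

**Theorem 5.** Comaximality in Theorem 3 is not necessary: every unknotting number one knot with $\Delta_K=-6t^2+13-6t^{-2}=f\bar f$, $f=3t^2-2$, is a complete Alexander neighbor, although $(f,\bar f)=(5,t^2+1)\neq\Lambda$.

No classification purely in terms of $\Delta_K$ is claimed beyond these statements. Lemma 5 will show that (i) does not depend on the choice of $V$.

## 4. Enlarging and twisting a Seifert surface

We need two geometric moves: one changes the surface and keeps the knot, the other changes one crossing. Write $\theta(x,y)=\mathrm{lk}(x,y^+)$ on $H_1(F)$.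

**Lemma 1.** Let $V$ be a Seifert matrix of $K$, $\xi,\eta\in\mathbb Z^{2g}$, $n\in\mathbb Z$. Then $V'=\begin{pmatrix}V&\xi&0\\ \eta^T&n&1\\0&0&0\end{pmatrix}$ is a Seifert matrix of $K$.

*Proof.* We add a tube to $F$, read off the matrix, and then correct $\eta$ and $n$ by a change of basis.

**Step 1.** We construct the tube. Represent the basis by curves $x_i$ on $F$ and let $B\subset\mathrm{int}\,F$ be a small disk missing them. By Alexander duality, $H_1(S^3\setminus F)\cong\mathrm{Hom}(H_1(F),\mathbb Z)$ via linking. So there is an embedded arc $\tau$, with interior in $S^3\setminus F$, that leaves $B$ on the $+$ side and returns to $B$ on the $+$ side, and whose closure by a short arc in $B^+$ has linking number $\xi_i$ with $x_i$ for all $i$. Replace two small disks of $B$ around $\partial\tau$ by the tube $\partial N(\tau)$. This gives a surface $F'$ with $\partial F'=K$. It is orientable because both ends of $\tau$ are on the same side, and on the tube the $+$ side is outside $N(\tau)$.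

**Step 2.** We compute the new linking numbers. Let $\mu$ be the meridian of the tube, bounding a disk $E\subset N(\tau)$ with $E\cap F'=\mu$. Let $l$ run once along the tube and close up in $B$. Then $x_1,\dots,x_{2g},l,\mu$ is a basis of $H_1(F')$.

- $\theta(y,\mu)=\mathrm{lk}(y^-,\mu)$. For $y=x_i$ this is $0$, since $x_i^-$ misses $E$. For $y=\mu$ it is $0$, since $\mu^-$ lies inside the tube and bounds there a disk disjoint from $\mu$. For $y=l$ it is $\pm1$, since $l^-$ runs inside the tube and meets $E$ once; orient $\mu$ so that it is $+1$.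
- $\theta(\mu,y)=\mathrm{lk}(\mu,y^+)=0$ for $y=x_i,l$, since $y^+$ misses $E$.
- $\theta(x_i,l)=\xi_i$ by the choice of $\tau$. Also $\theta(l,x_i)=\mathrm{lk}(l,x_i^+)=\mathrm{lk}(l,x_i)=\xi_i$, because $l$ stays away from $x_i$.

So we have $V'$ with $\eta=\xi$ and with some integer $n_0=\theta(l,l)$ in place of $n$.

**Step 3.** We adjust $\eta$ and $n$. Replace $x_i$ by $x_i+c_i\mu$. As $\theta(\mu,\cdot)=0$ and $\theta(x_i,\mu)=0$, only $\theta(l,x_i)$ changes, from $\eta_i$ to $\eta_i+c_i$. Then replace $l$ by $l+k\mu$; only $\theta(l,l)$ changes, by $k\theta(l,\mu)+k\theta(\mu,l)=k$. So all $\eta$ and $n$ occur. $\square$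

*Example.* Enlarging the empty matrix gives $\begin{pmatrix}n&1\\0&0\end{pmatrix}$, a Seifert matrix of the unknot for every $n$.

For the second move, we use disks. Let $E$ be a disk meeting $K$ transversally in two points of opposite sign, $c=\partial E$. Inserting a full twist along $E$ adds two crossings between the two strands. Switching one of them makes the two cancel, so the new knot is one crossing change from $K$. Conversely, every crossing change arises this way. At a crossing of a diagram, take a thin disk $E$ containing the vertical segment between the strands and, horizontally, the bisector of the angle between the two strands' directions of travel; the strands cross it in opposite directions. Seen through $E$ the crossing is a half twist of two strands, and a full twist of the right handedness turns it into the opposite half twist.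

A full twist also changes linking numbers in a simple way. For disjoint closed curves $x,y$ missing $c$, a strand of $x$ and a strand of $y$ through $E$, with signs $r$ and $r'$, acquire two crossings of sign $\varepsilon rr'$. Hence $\mathrm{lk}(x,y)$ changes by $\varepsilon\,\mathrm{lk}(x,c)\,\mathrm{lk}(y,c)$, where $\varepsilon=\pm1$ depends on the handedness.

**Lemma 2.** Let $V$ be a Seifert matrix of $K$, $v\in\mathbb Z^{2g}$ primitive, $\varepsilon=\pm1$. Some $K'$ one crossing change from $K$ has Seifert matrix $V+\varepsilon vv^T$.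

*Proof.* We realize $v$ as intersection numbers with an arc, and twist along a disk around that arc.

**Step 1.** We find a closed curve. View $v$ as the surjective functional $x\mapsto v^Tx$ on $H_1(F)$. The intersection form is unimodular, so $v(x)=x\cdot a$ with $a$ primitive. A primitive class is represented by a simple closed curve (Farb–Margalit, *A Primer on Mapping Class Groups*, Prop. 6.2, applied to the closed surface $F\cup D^2$; isotope the curve off $D^2$). Call the curve $a$ as well. It is nonseparating.

**Step 2.** We turn the curve into an arc. Since $F\setminus a$ is connected, there is an embedded arc $\sigma$ from $a$ to $\partial F$ with interior disjoint from $a$. The frontier of a regular neighborhood of $a\cup\sigma$ contains a properly embedded arc $\delta$ that runs along $\sigma$, around $a$, and back along $\sigma$. We have $x\cdot\delta=\pm x\cdot a$ for all $x$, with one uniform sign, because $\delta$ and $a$ agree up to sign in $H_1(F,\partial F)$.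

**Step 3.** We twist. Let $E$ be a thin disk transverse to $F$ with $E\cap F=\delta$, extended slightly beyond $\partial F$ so that $E\cap K=\partial\delta$ and $c=\partial E$ misses $F$. Then $\mathrm{lk}(c,K)=c\cdot F=0$, so the two points of $E\cap K$ have opposite signs, and a full twist along $E$ of either handedness is one crossing change. The twist carries $F$ to a Seifert surface of $K'$, as $F\cap c=\emptyset$. For $x,y\in H_1(F)$, $\mathrm{lk}(x,y^+)$ changes by $\varepsilon\,\mathrm{lk}(x,c)\,\mathrm{lk}(y^+,c)$, and $\mathrm{lk}(x,c)=\pm x\cdot\delta=\pm v(x)$, $\mathrm{lk}(y^+,c)=\mathrm{lk}(y,c)=\pm v(y)$ with a uniform sign. So the new matrix is $V+\varepsilon vv^T$. $\square$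

**Lemma 3.** If $K,K'$ are one crossing change apart, there are a Seifert matrix $V$ of $K$, $v\in\mathbb Z^{2g}$ and $\varepsilon=\pm1$ such that $V+\varepsilon vv^T$ is a Seifert matrix of $K'$.

*Proof.* The knot $K'$ arises by a full twist along a disk $E$ meeting $K$ in two points of opposite sign. We look for a Seifert surface meeting $E$, after shrinking, in a single arc.

**Step 1.** We make a surface miss $c=\partial E$. We have $\mathrm{lk}(c,K)=0$. Take a Seifert surface $F$ transverse to $c$. The algebraic number of intersections is $0$; so if $F\cap c\ne\emptyset$, two consecutive intersections along $c$ have opposite sign. Remove small disks of $F$ at these two points and insert a tube around the arc of $c$ between them. The surface stays connected and oriented with boundary $K$, and loses two intersections. Repeat until $F\cap c=\emptyset$.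

**Step 2.** We remove the inessential circles. Make $F$ transverse to $E$. Then $F\cap E$ is a 1-manifold with boundary $K\cap E$: an arc $\delta$ joining the two points, plus circles. Among the circles bounding a disk in $E$ that misses $\delta$, take an innermost one. Its disk contains no other point of $F$. Compress $F$ along it and discard any closed component. This removes the circle and creates no new intersection. Repeat until every remaining circle encloses $\delta$.

**Step 3.** We shrink the disk. Let $E'$ be a small neighborhood of $\delta$ in $E$, missing the remaining circles. The annulus $E\setminus E'$ misses $K$, so $\partial E'$ and $c$ are isotopic in the complement of $K$, and twisting along $E'$ gives the same knot $K'$. Now $F\cap E'=\delta$, and the computation in Step 3 of Lemma 2 applies with $v(x)=x\cdot\delta$ (here $v$ need not be primitive). $\square$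

## 5. The form on an enlarged matrix

Enlargement does not change the knot. We now see what it does to $\varphi$: it adds one vector $\mu$ that pairs with the old lattice exactly as a prescribed vector of degree one in $t$ does.

**Lemma 4.** For $V'$ as in Lemma 1, with new basis vectors $l,\mu$, and $X=t\xi-\eta\in\Lambda^{2g}$:
$$\varphi'(e_i,e_j)=\varphi(e_i,e_j),\quad \varphi'(e_i,l)=0,\quad \varphi'(l,l)=0,\quad \varphi'(l,\mu)=1-t,$$
$$\varphi'(e_i,\mu)=\varphi(e_i,X),\qquad \varphi'(\mu,\mu)=\varphi(X,X)+n(t-1)^2/t .$$

*Proof.* We have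
$$M'=tV'-V'^T=\begin{pmatrix}M&t\xi-\eta&0\\ t\eta^T-\xi^T&(t-1)n&t\\0&-1&0\end{pmatrix}.$$
We find the columns of $M'^{-1}$ by solving $M'y=e_j,l,\mu$ with $y=(y_0,\alpha,\beta)$. The three block rows of $M'y$ are $My_0+\alpha X$, $(t\eta-\xi)^Ty_0+(t-1)n\alpha+t\beta$ and $-\alpha$.

- $M'y=e_j$: $\alpha=0$, $y_0=M^{-1}e_j$, so $y=(M^{-1}e_j,0,*)$.
- $M'y=l$: $\alpha=0$, $y_0=0$, so $y=(0,0,t^{-1})$.
- $M'y=\mu$: $\alpha=-1$, $y_0=M^{-1}X$, so $y=\big(M^{-1}X,\,-1,\,t^{-1}[(t-1)n-(t\eta-\xi)^TM^{-1}X]\big)$.

Multiply by $t-1$ and read off coordinates. All values but the last are immediate. For the last, $-t^{-1}(t\eta-\xi)^T=(t^{-1}\xi-\eta)^T=\bar X^T$, so $\varphi'(\mu,\mu)=n(t-1)^2/t+(t-1)\bar X^TM^{-1}X$. $\square$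

**Lemma 5.** Up to isometry, $(A_V,b_V)$ depends only on $K$.

*Proof.* Any two Seifert matrices of $K$ are S-equivalent (Lickorish, *An Introduction to Knot Theory*, Thm 8.4): they are connected by congruences, enlargements of the two types below, and their inverses. We check each move.

If $V$ becomes $P^TVP$ with $P$ invertible over $\mathbb Z$, then $M$ becomes $P^TMP$ and $H$ becomes $P^{-1}HP^{-T}$, and $x\mapsto P^Tx$ is an isometry.

For $V'$ as in Lemma 1, the columns of $M'$ give in $A_{V'}$ the relations $tl=0$, then $\mu=X$, and then those of $M$. So the inclusion $\Lambda^{2g}\hookrightarrow\Lambda^{2g+2}$ induces $A_V\cong A_{V'}$, and this is isometric because $\varphi'(e_i,e_j)=\varphi(e_i,e_j)$.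

For the other enlargement $\begin{pmatrix}V&\xi&0\\ \eta^T&n&0\\0&1&0\end{pmatrix}$, the matrix $M'$ is $\begin{pmatrix}M&X&0\\(t\eta-\xi)^T&(t-1)n&-1\\0&t&0\end{pmatrix}$. The relations are $l=0$, $\mu=-t^{-1}X$ and those of $M$, and solving $M'y=e_j$ again gives $y=(M^{-1}e_j,0,*)$. $\square$

## 6. Turning a polynomial vector into a basis vector

Fix $K$, and suppose we want $\Delta_{K'}=p$. The first attempt is to keep one Seifert matrix $V$ and search for $v\in\mathbb Z^{2g}$ with $\Delta_K(1+\varepsilon\varphi_V(v,v))=p$. This stops at once. The result is $t^{-g}$ times the determinant of a matrix of size $2g$ whose entries are polynomials of degree at most one in $t$, so its breadth is at most $2g$. No $p$ of larger breadth can occur; for the trefoil we only met the polynomials $(u-1)-\varepsilon N(u-2)$. If $v$ were allowed to be a vector over $\Lambda$, there would be much more room, but (1) needs $v$ to be integral.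

The way past this is Lemma 4. If $X=q_0+tq_1$ with integral $q_0,q_1$, enlarge with $\xi=q_1$, $\eta=-q_0$, $n=0$: the new basis vector $\mu$, which is integral, has $\varphi(\mu,\mu)=\varphi(X,X)$. Repeating this, as in Horner's scheme, handles any degree. What remains is only the class of $b_V(x,x)$ modulo $\Lambda$.

**Proposition 6.** Let $V$ be a Seifert matrix of $K$, $x\in\Lambda^{2g}$, $\varepsilon=\pm1$, and $p$ symmetric with $p(1)=1$ and $p/\Delta_K\equiv\varepsilon\,b_V(x,x)\pmod\Lambda$. Then some $K'$ one crossing change from $K$ has $\Delta_{K'}=p$.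

*Proof.* By (1) we want an integral vector $v$ with $\varphi(v,v)=\varepsilon(p/\Delta_K-1)$. Measure the defect of $x$ by
$$\gamma=\varepsilon(p/\Delta_K-1)-\varphi_V(x,x).$$
It lies in $\Lambda$ by hypothesis, it is symmetric, and $\gamma(1)=0$ because $p(1)=\Delta_K(1)=1$ and $H(1)=0$. So $\gamma$ is a polynomial in $u$ vanishing at $u=2$, that is,
$$\gamma=(u-2)h=\tfrac{(t-1)^2}{t}h,\qquad h=h_0+\sum_{k\ge1}h_k(t^k+t^{-k}),\quad h_k\in\mathbb Z .$$

**Step 1.** The purpose is to find a vector $X$ over $\Lambda$ with exactly $\varphi(X,X)=\varphi_V(x,x)+\gamma$. Enlarge by Lemma 1 with $\xi=\eta=0$ and $n=h_0$. The new vectors $l,\mu_0$ are orthogonal to the old lattice, and $\varphi(\mu_0,\mu_0)=h_0(t-1)^2/t$, $\varphi(l,\mu_0)=1-t$, $\varphi(l,l)=0$. Put $d=(t-1)\sum_{k\ge1}h_kt^k$ and $X=x+\mu_0+d\,l$ in $L=\Lambda^{2g+2}$. Since $\varphi(\mu_0,l)=1-t^{-1}$,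
$$\varphi(X,X)=\varphi_V(x,x)+h_0\tfrac{(t-1)^2}{t}+d(1-t^{-1})+\bar d(1-t).$$
Here $d(1-t^{-1})=\frac{(t-1)^2}{t}\sum_{k\ge1} h_kt^k$, and $\bar d(1-t)$ is its conjugate, $\frac{(t-1)^2}{t}\sum_{k\ge1} h_kt^{-k}$. So $\varphi(X,X)=\varphi_V(x,x)+\gamma$.

**Step 2.** The purpose is to replace $X$ by a basis vector. Replacing $X$ by $t^kX$ does not change $\varphi(X,X)$. So we may assume $X=q_0+q_1t+\dots+q_Nt^N$ with integer vectors $q_i$ and $N\ge1$. Put
$$X_1=tq_N+q_{N-1},\qquad X_r=tX_{r-1}+q_{N-r}\ (2\le r\le N),\qquad\text{so that } X_N=X .$$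
Enlarge $N$ times with $n=0$, producing $\mu_1,\dots,\mu_N$ and further vectors $l_r$. At stage $1$ use $\xi=q_N$, $\eta=-q_{N-1}$. At stage $r\ge2$ use $\xi=\mu_{r-1}$ (a basis vector of the current lattice) and $\eta=-q_{N-r}$. We claim
$$\varphi(e,\mu_r)=\varphi(e,X_r)\ \text{ for } e\in L,\qquad \varphi(\mu_r,\mu_r)=\varphi(X_r,X_r).$$
For $r=1$ this is Lemma 4. For $r\ge2$, Lemma 4 and the induction hypothesis give
$$\varphi(e,\mu_r)=\varphi(e,t\mu_{r-1}+q_{N-r})=\varphi(e,tX_{r-1}+q_{N-r})=\varphi(e,X_r).$$
With $q=q_{N-r}\in L$,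
$$\varphi(\mu_r,\mu_r)=\varphi(t\mu_{r-1}+q,\,t\mu_{r-1}+q)=\varphi(\mu_{r-1},\mu_{r-1})+t\,\varphi(q,\mu_{r-1})+\overline{t\,\varphi(q,\mu_{r-1})}+\varphi(q,q).$$
By induction we may replace $\mu_{r-1}$ by $X_{r-1}$ in each term, and the sum becomes $\varphi(X_r,X_r)$.

**Step 3.** The purpose is to twist. The final matrix is still a Seifert matrix of $K$. It has the basis vector $v=\mu_N$, with $\varphi(v,v)=\varphi_V(x,x)+\gamma=\varepsilon(p/\Delta_K-1)$. A basis vector is primitive, so Lemma 2 gives $K'$ one crossing change from $K$ with matrix $V+\varepsilon vv^T$ (for this final $V$), and (1) gives $\Delta_{K'}=\Delta_K(1+\varepsilon\varphi(v,v))=p$. $\square$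

*Example.* Take the unknot with empty $V$, and $p=u-1$. Then $\gamma=\varepsilon(u-2)$, $h=h_0=\varepsilon$, and $X=\mu_0$ is already integral, so Step 2 may be skipped. The enlarged matrix is $\begin{pmatrix}\varepsilon&1\\0&0\end{pmatrix}$, and twisting along $\mu_0$ gives $\begin{pmatrix}\varepsilon&1\\0&\varepsilon\end{pmatrix}$, with $\det(tV-V^T)=(t-1)^2+t=t^2-t+1$, as it should be. For the unknot and arbitrary $p$, where $b_V=0$ and the hypothesis is empty, Proposition 6 reproves Kondo's theorem that every $p$ is one crossing change from the unknot.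

## 7. The norm equation modulo $\Delta_K$

The problem is now algebraic: which classes does $b_V(x,x)$ take? If one vector takes the value $\pm1/\Delta_K$, the answer is very clean.

**Lemma 7.** If $x\in A_V$ and $b_V(x,x)=\varepsilon/\Delta_K$ with $\varepsilon=\pm1$, then $x$ generates $A_V\cong\Lambda/\Delta_K$.

*Proof.* Write $\Delta=\Delta_K$ and $b=b_V$. If $\lambda x=0$, then $0=b(x,\lambda x)=\varepsilon\lambda/\Delta$ modulo $\Lambda$, so $\Delta\mid\lambda$. As $\Delta A_V=0$, we get $\Lambda x\cong\Lambda/\Delta$. We split off $\Lambda x$. For $y\in A_V$, write $b(x,y)=q/\Delta$; then $b(x,y-\varepsilon qx)=0$. So $A_V=\Lambda x+x^\perp$ with $x^\perp=\{y:b(x,y)=0\}$. If $\lambda x\in x^\perp$, then $\varepsilon\lambda/\Delta\in\Lambda$, so $\lambda x=0$; the sum is direct. Taking Fitting ideals, $(\Delta)=(\Delta)\,\mathrm{Fitt}(x^\perp)$, so $\mathrm{Fitt}(x^\perp)=\Lambda$. The Fitting ideal annihilates the module, so $x^\perp=0$. $\square$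

**Lemma 8.** If $K$ has unknotting number one, then some Seifert matrix $V$ of $K$ satisfies $(A_V,b_V)\cong(\Lambda/\Delta_K,\ \varepsilon\bar xy/\Delta_K)$ for some $\varepsilon=\pm1$.

*Proof.* By Lemma 3 with $K'$ the unknot and by (1), $1=\Delta_K(1+\varepsilon\varphi_V(v,v))$. So $\varphi_V(v,v)=\varepsilon(1/\Delta_K-1)$ and $b_V(v,v)=\varepsilon/\Delta_K$. Apply Lemma 7. $\square$

*Proof of Theorem 2.* Suppose (i) and (ii) hold, let $x$ be the generator from (i), and let $p$ be an Alexander polynomial. By (ii) there is $c$ with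
$$c\bar c\equiv\pm p\pmod{\Delta_K}.\tag{2}$$
Then $b_V(cx,cx)=c\bar c\,b_V(x,x)=\pm p/\Delta_K$, and Proposition 6 gives $K'$.

Conversely, let $K$ be a complete Alexander neighbor, and fix $V$. For each Alexander polynomial $p$ there is $K'$ one crossing change from $K$ with $\Delta_{K'}=p$. Lemma 3 and (1), transported to our $V$ by Lemma 5, give $x_p\in A_V$ and $\varepsilon_p=\pm1$ with
$$b_V(x_p,x_p)=\varepsilon_p(p/\Delta_K-1)\equiv\varepsilon_p\,p/\Delta_K .$$
For $p=1$, Lemma 7 shows that $x_1$ generates $A_V\cong\Lambda/\Delta_K$, which is (i). Given a symmetric $s$, put $p=s+(1-s(1))\Delta_K$. This is symmetric with $p(1)=1$, hence an Alexander polynomial by Seifert. Write $x_p=cx_1$. Then $\varepsilon_1c\bar c\equiv\varepsilon_p\,p$, so $c\bar c\equiv\pm p\equiv\pm s$ modulo $\Delta_K$. $\square$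

*The trefoil again.* For $\Delta=u-1$ we found $b_V(e_1,e_1)=1/\Delta$, so (i) holds. The ring $\Lambda/\Delta$ is $\mathbb Z[\zeta]$ with $\zeta=e^{i\pi/3}$, and $\bar{\ }$ becomes complex conjugation. For $c\mapsto x+y\zeta$, $c\bar c$ becomes $|x+y\zeta|^2=x^2+xy+y^2$, which is never $\pm2$. So (ii) fails for $s=2$, and the trefoil is not a complete Alexander neighbor. More precisely, the proof just given shows that if a knot one crossing change away has polynomial $p$, then (2) holds; as $3-u\equiv2$ modulo $u-1$, the polynomial $3-u$ is never reached. Larger surfaces do not help.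

## 8. Polynomials $f\bar f$ with $f$ and $\bar f$ comaximal

For the trefoil, $c\bar c$ is a norm from a field with a nontrivial conjugation, and norms are scarce. So it is sensible to try $\Delta=f\bar f$ with $f$ and $\bar f$ coprime: conjugation then exchanges the two factors. If the value of $c$ modulo $f$ and its value modulo $\bar f$ can be chosen independently, $c\bar c$ becomes a product of two independent elements.

The simplest attempt has $f$ linear, say $f=2t-1$, $\Delta=f\bar f=5-2u$. It fails. Suppose $c\bar c+\Delta\lambda=\pm3$. Put $t=-1$. As $\Delta(-1)=9$, we get $c(-1)^2+9\lambda(-1)=\pm3$, so $3\mid c(-1)$, so $9\mid3$, which is absurd. By Theorem 2, no knot with polynomial $5-2u$ is a complete Alexander neighbor. What went wrong is that the two values cannot be chosen independently: $f(-1)=\bar f(-1)=-3$, so both $f$ and $\bar f$ lie in $(3,t+1)$, and a common residue of $c$ modulo $(3,t+1)$ ties them together. Being coprime over $\mathbb Q$ is not enough for this argument. We want $f\Lambda+\bar f\Lambda=\Lambda$.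

To force this, take $f=1-2w$ with $\bar w=-w$. Then $\bar f=1+2w$, $f+\bar f=2$, and
$$f+w(f+\bar f)=1 .$$
Now $e=w\bar f=w+2w^2$ satisfies $e\equiv0$ modulo $\bar f$, and $1-e=1-w-2w^2=(1-2w)(1+w)$ gives $e\equiv1$ modulo $f$. Its conjugate is $\bar e=2w^2-w$. The choice
$$c=(1-\bar e)+p\,\bar e=(1+w-2w^2)+p\,(2w^2-w)$$
is $\equiv1$ modulo $f$ and $\equiv p$ modulo $\bar f$. Its conjugate has the two values exchanged, so $c\bar c$ should be $p$ modulo both factors. We check it by direct expansion.

*Proof of Theorem 1(a).* Let $\bar w=-w$ and $\Delta=1-4w^2$. It is symmetric, and $w(1)=-w(1)$ gives $w(1)=0$ and $\Delta(1)=1$. By Kondo there are knots of unknotting number one with this polynomial. Let $K$ be any such knot, $V$ as in Lemma 8, and $x$ the generator with $b_V(x,x)=\varepsilon/\Delta$.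

**Step 1.** We compute $c\bar c$ for an Alexander polynomial $p$, with $c$ as above. We have $e+\bar e=4w^2=1-\Delta$ and $e\bar e=4w^4-w^2=-w^2\Delta$. In
$$c\bar c=(1-\bar e)(1-e)+p\big[(1-\bar e)e+\bar e(1-e)\big]+p^2e\bar e$$
the three parts are

- $(1-e)(1-\bar e)=1-(e+\bar e)+e\bar e=\Delta-w^2\Delta=\Delta(1-w^2)$;
- the coefficient of $p$: $(e+\bar e)-2e\bar e=1-\Delta+2w^2\Delta=1-\Delta(1-2w^2)$;
- the coefficient of $p^2$: $e\bar e=-w^2\Delta$.

Hence
$$c\bar c=p+\Delta\cdot\big[(1-w^2)-p(1-2w^2)-p^2w^2\big]\equiv p\pmod\Delta.\tag{3}$$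
(For $p=1$ we have $c=1$ and the bracket is $0$, as it should be.)

**Step 2.** We apply the realization result. By (3), $\varepsilon\,b_V(cx,cx)=c\bar c/\Delta\equiv p/\Delta$. Proposition 6 gives $K'$ one crossing change from $K$ with $\Delta_{K'}=p$. As $p$ was arbitrary, $K$ is a complete Alexander neighbor.

For $w=t-t^{-1}$ we get $\Delta_K=1-4(t^2-2+t^{-2})=-4t^2+9-4t^{-2}\ne1$. $\square$

This answers the question. The same idea gives Theorem 3, where no assumption on the unknotting number is made; the price is that the value of $b_V$ on a generator is now some unit modulo $\Delta_K$, not necessarily $\pm1$.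

*Proof of Theorem 3.* Write $\Delta=\Delta_K=f\bar f$. If $K$ is a complete Alexander neighbor, then $A_V$ is cyclic by Theorem 2(i). Conversely, let $A_V=\Lambda x$.

**Step 1.** We show that $b_V(x,x)$ is a symmetric unit over $\Delta$. We have $A_V\cong\Lambda/I$, and comparing Fitting ideals, $I=(\Delta)$. Write $b_V(x,x)=\omega/\Delta$. Hermitian symmetry gives $\bar\omega\equiv\omega$ modulo $\Delta$. The conjugate-linear map $\lambda x\mapsto\bar\lambda/\Delta$ on $A_V$ is well defined since $\bar\Delta=\Delta$. By nonsingularity it equals $b_V(\cdot,\nu x)$ for some $\nu\in\Lambda$. Evaluating at $x$ gives $\nu\omega\equiv1$ modulo $\Delta$. As the inverse of a symmetric class, $\nu$ satisfies $\bar\nu\equiv\nu$ modulo $\Delta$.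

**Step 2.** We solve $c\bar c\,\omega\equiv p$. Given an Alexander polynomial $p$, put $s=p\nu$, so $\bar s\equiv s$ modulo $\Delta$. By the Chinese remainder theorem choose $c$ with $c\equiv s$ modulo $f$ and $c\equiv1$ modulo $\bar f$. Conjugating, $\bar c\equiv\bar s\equiv s$ modulo $\bar f$ and $\bar c\equiv1$ modulo $f$. So $c\bar c\equiv s$ modulo $f$ and modulo $\bar f$, hence modulo $f\bar f=\Delta$ by comaximality. Then $b_V(cx,cx)=c\bar c\,\omega/\Delta\equiv p\nu\omega/\Delta\equiv p/\Delta$, and Proposition 6 with $\varepsilon=1$ gives $K'$. $\square$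

## 9. Every knot with polynomial $-4t^2+9-4t^{-2}$ has cyclic Alexander module

*Proof of Theorem 1(b).* Let $w=t-t^{-1}$, $f=1-2w$, $\bar f=1+2w$, so $f\bar f=\Delta$, and $f,\bar f$ are comaximal because $f+w(f+\bar f)=1$. Let $K$ be any knot with $\Delta_K=\Delta$. By Theorem 3 it remains to show that $A=A_V$ is cyclic.

**Step 1.** We show that $B=\Lambda/f$ is a PID. We have $tf=-(2t^2-t-2)$, a primitive quadratic with discriminant $17$, hence irreducible over $\mathbb Q$. By Gauss's lemma $B=\mathbb Z[a,a^{-1}]$ with $2a^2-a-2=0$, that is,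
$$a-a^{-1}=\tfrac12,\qquad 2a=\tfrac{1\pm\sqrt{17}}2 .$$
The ring of integers of $\mathbb Q(\sqrt{17})$ is $\mathcal O=\mathbb Z[2a]$. Then $B=\mathcal O[\frac12]$: on one hand $\frac12=a-a^{-1}$ and $2a$ lie in $B$; on the other, $a=(2a)/2$ and $a^{-1}=a-\frac12$ lie in $\mathcal O[\frac12]$. The Minkowski bound of $\mathcal O$ is $\sqrt{17}/2<3$, so every ideal class of $\mathcal O$ contains $\mathcal O$ or a prime of norm $2$. A prime of norm $2$ extends to the unit ideal of $\mathcal O[\frac12]$. As every ideal of $\mathcal O[\frac12]$ is extended from $\mathcal O$, it is principal. Via $t\mapsto t^{-1}$, $\Lambda/\bar f\cong B$ is a PID too.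

**Step 2.** We split $A$. From $1\in f\Lambda+\bar f\Lambda$ we get $A=\bar fA+fA$. An element of $\bar fA\cap fA$ is killed by $f$ and by $\bar f$, since $f\bar fA=\Delta A=0$; hence it is $0$. So $A=\bar fA\oplus fA$, where $\bar fA$ is a $\Lambda/f$-module and $fA$ is a $\Lambda/\bar f$-module.

**Step 3.** We find the ranks. Over the PID $\mathbb Q[t^{\pm1}]$ the module $A\otimes\mathbb Q$ has order $f\bar f$. The factors $f$ and $\bar f$ are irreducible and, being comaximal, not associate. So $A\otimes\mathbb Q\cong\mathbb Q[t^{\pm1}]/f\oplus\mathbb Q[t^{\pm1}]/\bar f$, and each summand in Step 2 has rank one over its ring.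

**Step 4.** We show that the summands are free. By Section 2, $A$ has no $\mathbb Z$-torsion. Let $\beta\in B$ be nonzero and $\beta m=0$ with $m\in\bar fA$. Some $2^k\beta$ lies in $\mathcal O$ and divides its norm, a nonzero integer $n$; so $nm=0$ and $m=0$. Thus $\bar fA$ is finitely generated and torsion-free of rank one over the PID $\Lambda/f$, hence free of rank one. The same holds for $fA$ over $\Lambda/\bar f$. Therefore
$$A\cong\Lambda/f\oplus\Lambda/\bar f\cong\Lambda/f\bar f=\Lambda/\Delta$$
by the Chinese remainder theorem, and $A$ is cyclic. $\square$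

## 10. Symmetric maximal ideals containing $\Delta_K$

The two failures so far have the same shape. For the trefoil, $\Delta$ lies in the maximal ideal $(2,t^2-t+1)$; for $5-2u$, it lies in $(3,t+1)$. Both ideals equal their own conjugates. Theorem 4 says that any such ideal is an obstruction. The proof measures how little of $\mathfrak m/\mathfrak m^2$ the elements $c\bar c$ can reach.

**Lemma 9.** (a) For an ideal $I\subset\mathbb Z[u]$, $I\Lambda\cap\mathbb Z[u]=I$. (b) For a maximal ideal $\mathfrak m\subset\mathbb Z[u]$, $\mathfrak m/\mathfrak m^2$ has dimension $2$ over $\mathbb Z[u]/\mathfrak m$.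

*Proof.* (a) Since $1,t$ is a basis of $\Lambda$ over $\mathbb Z[u]$, $I\Lambda=I\oplus It$, and its intersection with $\mathbb Z[u]$ is $I$.

(b) The residue field is finite, so $\mathfrak m=(q,G)$ with $q$ prime and $G$ monic, irreducible modulo $q$. So $q,G$ span $\mathfrak m/\mathfrak m^2$. For independence, let $\alpha q+\beta G\in\mathfrak m^2=(q^2,qG,G^2)$. Modulo $q$, $\beta G\in(G^2)$, so $\beta\in(q,G)=\mathfrak m$, and then $\alpha q\in\mathfrak m^2$. Write $\alpha q=q^2A+qGB+G^2C$. The prime $q$ divides $G^2C$ and not the monic $G$, so $C=qC'$, and $\alpha=qA+GB+G^2C'\in\mathfrak m$. $\square$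

*Proof of Theorem 4.* Let $K$ be a complete Alexander neighbor and $\Delta=\Delta_K=D(u)$ with $D\in\mathbb Z[u]$, $D(2)=1$. By Theorem 2(ii), for every $s\in\mathbb Z[u]$ we have
$$\pm s=c\bar c+D\lambda,\qquad c\in\Lambda,\ \lambda\in\mathbb Z[u];\tag{4}$$
here $\lambda$ is symmetric because the other terms and $D$ are. If $\overline{\mathfrak M}=\mathfrak M$, the involution of $\Lambda$ induces one on the field $\Lambda/\mathfrak M$.

**Step 1.** We show that there is no maximal $\mathfrak M=\overline{\mathfrak M}\ni\Delta$ with nontrivial induced involution on $k=\Lambda/\mathfrak M$. Suppose there is, and let $\mathfrak m=\mathfrak M\cap\mathbb Z[u]$. It is maximal because $\Lambda$ is integral over $\mathbb Z[u]$. Put $k_0=\mathbb Z[u]/\mathfrak m\subset k$; the involution is trivial on $k_0$. If $t^2-ut+1$ had a root in $k_0$, both its roots would lie in $k_0$, so the image of $t$ would lie in $k_0$, and $k=k_0$ would have trivial involution. So it is irreducible over $k_0$, and $\Lambda/\mathfrak m\Lambda=k_0[t]/(t^2-ut+1)$ is a field. Hence $\mathfrak M=\mathfrak m\Lambda$.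

Take $s\in\mathfrak m$ and use (4). As $D=\Delta\in\mathfrak M$, we get $c\bar c\in\mathfrak M$, so $c$ or $\bar c$ is in $\mathfrak M$, hence both are by symmetry of $\mathfrak M$. Then $c\bar c\in\mathfrak M^2=\mathfrak m^2\Lambda$, and $s\in(\mathfrak m^2+(D))\Lambda\cap\mathbb Z[u]=\mathfrak m^2+(D)$ by Lemma 9(a). As $D\in\mathfrak m$, this gives $\mathfrak m=\mathfrak m^2+(D)$, and $\dim\mathfrak m/\mathfrak m^2\le1$, contradicting Lemma 9(b).

**Step 2.** We show that $\Delta$ has no irreducible factor $g\in\Lambda$ with $\bar g\doteq g$. Suppose it has. Since $g(1)$ divides $\Delta(1)=1$, $g(1)=\pm1$; in particular $g$ is not an integer prime. Normalize $g$ to be a polynomial of degree $d\geq 1$ with $g(0)\neq0$. Then $t^dg(t^{-1})=\pm g$, and the sign is $+$ since $g(1)\ne0$. If $g(-1)=0$, then $g=\pm(t+1)$ by irreducibility, contradicting $g(1)=\pm1$. So $g(-1)\ne0$. (In particular $d$ is even, since odd $d$ would give $-g(-1)=g(-1)$; so $g$ may be taken in $\mathbb Z[u]$.)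

The polynomial $g$ is irreducible over $\mathbb Q$ by Gauss's lemma. Let $a$ be a root, $E=\mathbb Q(a)$. Then $a^{-1}$ is also a root, and there is $\sigma\in\mathrm{Aut}(E)$ with $\sigma(a)=a^{-1}$. It is an involution, and it is nontrivial because $a\ne\pm1$. Let $E_0=E^\sigma$. By Chebotarev, infinitely many primes of $E_0$ are inert in the quadratic extension $E$. Only finitely many primes $P$ of $E$ fail to satisfy that $a^{\pm1}$ are $P$-integral and $a\not\equiv a^{-1}$ modulo $P$. So choose an inert prime lying under a $P$ with these properties. As $P$ is the only prime above it, $\sigma P=P$. Let $\mathfrak M$ be the kernel of $\Lambda\to\mathcal O_{E,P}/P$, $t\mapsto a$. The target is a finite field, so the image is a field and $\mathfrak M$ is maximal. It contains $g$, hence $\Delta$. For $r\in\Lambda$, $\bar r(a)=r(a^{-1})=\sigma(r(a))$, so $\overline{\mathfrak M}=\mathfrak M$. The involution on $\Lambda/\mathfrak M$ is nontrivial because $a\not\equiv a^{-1}$. This contradicts Step 1.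

**Step 3.** We show that there is no maximal $\mathfrak M=\overline{\mathfrak M}\ni\Delta$ with trivial induced involution. Suppose there is. Then $t=t^{-1}$ in $\Lambda/\mathfrak M$, so $t=\pm1$ there; $t=1$ is impossible since $\Delta(1)=1$. So $\mathfrak M=(q,t+1)$ with $q$ prime, $q$ is odd (otherwise $t=-1=1$), and $q\mid\Delta(-1)=D(-2)$. Also $\mathfrak m=\mathfrak M\cap\mathbb Z[u]=(q,u+2)$.

Take $s\in\mathfrak m$ and use (4). Again $c\bar c\in\mathfrak M$ and so $c\in\mathfrak M$. Write $c=\alpha+\beta(t+1)$ with $\alpha,\beta\in\mathbb Z[u]$; then $\alpha\in\mathfrak m$. Since $(t+1)+(t^{-1}+1)=u+2=(t+1)(t^{-1}+1)$,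
$$c\bar c=\alpha^2+\alpha\beta(u+2)+\beta^2(u+2)\in\mathfrak m^2+(u+2).$$
Hence $\mathfrak m=\mathfrak m^2+(u+2,D)$, and $u+2$ and $D$ span the two-dimensional space $\mathfrak m/\mathfrak m^2$. Because $D\equiv D(-2)$ modulo $u+2$, so do $u+2$ and the integer $D(-2)$. If $q^2\mid D(-2)$, then $D(-2)\in\mathfrak m^2$, which is impossible. So exactly one power of $q$ divides $D(-2)$, and some irreducible factor $D_1$ of $D$ in $\mathbb Z[u]$ has $v_q(D_1(-2))=1$.

Since $q$ divides the value of $D_1(t+t^{-1})$ at $t=-1$, this element is not a unit of $\Lambda$. Let $g$ be an irreducible factor of it in $\Lambda$. It divides $\Delta$, so $\bar g\not\doteq g$ by Step 2. The conjugate $\bar g$ also divides $D_1$, so $g\bar g$ divides $D_1$ in $\Lambda$. The quotient is symmetric, so $g\bar g$ divides $D_1$ in $\mathbb Z[u]$. As $D_1$ is irreducible and $g\bar g$ is not a unit, $D_1=\pm g\bar g$. But then $D_1(-2)=\pm g(-1)^2$ has even $q$-valuation, a contradiction.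

**Step 4.** We collect the consequences. Steps 1 and 3 prove the first claim. By Step 2 the irreducible factors of $\Delta$ come in pairs of non-associate $g,\bar g$ with equal multiplicities. Taking one from each pair, with multiplicity, we get $\Delta\doteq f\bar f$ with $f,\bar f$ without common irreducible factor. No factor is an integer, so by Gauss's lemma they are coprime over $\mathbb Q$. Both $\Delta$ and $f\bar f$ are symmetric, so the unit is $\pm1$; both are positive at $t=1$, so $\Delta=f\bar f$, and $f(1)^2=1$ gives $f(1)=\pm1$.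

If a prime $q$ divided $f(-1)$, then $\Delta$ would lie in $(q,t+1)$, which is maximal and equal to its conjugate because $t^{-1}+1=t^{-1}(t+1)$. So $f(-1)=\pm1$ and $\Delta(-1)=f(-1)^2=1$.

Finally, suppose $f\doteq\alpha t+\beta$ has breadth at most $1$. Then $\alpha+\beta=\pm1$ and $\beta-\alpha=\pm1$, so $4\alpha\beta=(\alpha+\beta)^2-(\beta-\alpha)^2=0$. One of $\alpha,\beta$ is $0$ and the other is $\pm1$, so $f$ is a unit and $\Delta=1$. Thus $\Delta\neq1$ forces $f$ to have breadth at least $2$ and $\Delta$ to have breadth at least $4$. The polynomial $-4t^2+9-4t^{-2}$ of Theorem 1 has breadth $4$. $\square$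

*A family with both behaviors.* Let $\Delta=1-n^2(t-t^{-1})^2$, $n\ge1$. For even $n$, Theorem 1(a) applies with $w=\frac n2(t-t^{-1})$; and since $f=1-2w$ satisfies $f+w(f+\bar f)=1$, Theorem 3 says that a knot with this polynomial is a complete Alexander neighbor exactly when its Alexander module is cyclic. For odd $n$, modulo $2$ we have $\Delta\equiv1+u^2\equiv(1+u)^2$ and $1+u=t^{-1}(t^2+t+1)$, so $\Delta$ lies in the symmetric maximal ideal $(2,t^2+t+1)$. By Theorem 4 no knot with this polynomial is a complete Alexander neighbor.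

## 11. The polynomial $-6t^2+13-6t^{-2}$: solving the norm equation across a gluing at $5$

When $f$ and $\bar f$ are not comaximal, the values of $c$ modulo $f$ and modulo $\bar f$ are tied together, and the argument of Section 8 breaks. For $5-2u$ this was fatal. In the next example the tie is at $(5,t^2+1)$, which lies in the two maximal ideals $(5,t-2)$ and $(5,t-3)$. Conjugation exchanges these, as $2\cdot3\equiv1$ modulo $5$, so Step 1 and Step 3 of Section 10 give no contradiction there. The units of $\Lambda/f$ turn out to give just enough freedom.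

*Proof of Theorem 5.* Let $f=3t^2-2$. Then $f\bar f=(3t^2-2)(3t^{-2}-2)=13-6t^2-6t^{-2}=\Delta$ and $\Delta(1)=1$. We have $f+t^2\bar f=t^2+1$, $f=3(t^2+1)-5$ and $t^2\bar f=5-2(t^2+1)$; hence $(f,\bar f)=(5,t^2+1)$. This is not $\Lambda$, since $t\mapsto2\in\mathbb F_5$ kills it. Unknotting number one knots with this polynomial exist by Kondo. Let $K$ be one of them. By Lemmas 8 and 5, condition (i) of Theorem 2 holds. We verify (ii).

**Step 1.** We describe $\Lambda/f$. Let $a=\sqrt6/3$, a root of $f$, which is primitive and irreducible over $\mathbb Q$. So $B=\Lambda/f=\mathbb Z[a^{\pm1}]$. From $a^2=\frac23$ we get $\frac13=1-a^2$, $\frac12=a^{-2}-1$, $\sqrt6=3a$; conversely $a=\sqrt6/3$ and $a^{-1}=\sqrt6/2$. So $B=\mathbb Z[\frac16,\sqrt6]$, a localization of the ring of integers $\mathbb Z[\sqrt6]$ of $\mathbb Q(\sqrt6)$, hence a Dedekind domain. Let $P,Q:B\to\mathbb F_5$ be the homomorphisms with $\sqrt6\mapsto1$ and $\sqrt6\mapsto-1$. Then $P(a)=2$ and $Q(a)=3$. Put $\pi=\sqrt6-1$, $\pi'=\sqrt6+1$, so $\pi\pi'=5$. Since $B/(\pi)=\mathbb Z[\frac16]/(5)=\mathbb F_5$,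 we have $\ker P=(\pi)$; likewise $\ker Q=(\pi')$. Moreover $Q(\pi)=-2$ and $P(\pi')=2$.

**Step 2.** We find which pairs of values $(c(a),c(a^{-1}))$ occur. The map $\Lambda\to B\times B$, $c\mapsto(c(a),c(a^{-1}))$, has kernel $(f)\cap(\bar f)=(\Delta)$, since $f$ and $\bar f$ are non-associate irreducibles. Given $(g,h)\in B\times B$, choose $c_1,c_2\in\Lambda$ with $c_1(a)=g$, $c_2(a^{-1})=h$. The pair is in the image if and only if some $c$ satisfies $c\equiv c_1$ modulo $f$ and $c\equiv c_2$ modulo $\bar f$, that is, $c_1-c_2\in(f,\bar f)=(5,t^2+1)$. As $t^2+1=(t-2)(t-3)$ over $\mathbb F_5$, this means $c_1=c_2$ at $t=2$ and at $t=3$ in $\mathbb F_5$. Now $P(g)=c_1(P(a))=c_1(2)$ and $Q(g)=c_1(3)$, while $P(h)=c_2(2^{-1})=c_2(3)$ and $Q(h)=c_2(3^{-1})=c_2(2)$. So the condition is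
$$P(g)=Q(h),\qquad Q(g)=P(h).\tag{5}$$

**Step 3.** We reformulate (ii). Let $s$ be symmetric and $\sigma=s(a)=s(a^{-1})\in B$. Since $3=2^{-1}$ in $\mathbb F_5$, $P(\sigma)=s(2)=s(3)=Q(\sigma)$. Suppose $(g,h)$ satisfies (5) and $gh=\kappa\sigma$ with $\kappa=\pm1$. The corresponding $c$ has $(c\bar c)(a)=c(a)c(a^{-1})=gh=\kappa\sigma$, and the same value at $a^{-1}$; so $c\bar c-\kappa s$ is in the kernel $(\Delta)$. It suffices to find such a pair for every $s$.

**Step 4.** We find the pair. If $\sigma=0$, take $g=h=0$. Otherwise write $\sigma=\pi^i\pi'^jz$, where $i,j\geq0$ are the valuations of $\sigma$ at the primes $(\pi),(\pi')$, so $P(z)Q(z)\neq0$. We have $P(\sigma)=0$ exactly when $i\ge1$, and $Q(\sigma)=0$ exactly when $j\ge1$. Since $P(\sigma)=Q(\sigma)$, either $i=j=0$ or $i,j\ge1$.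

We use the units $1$ and $2+\sqrt6$ of $B$; the second is a unit because $(2+\sqrt6)(2-\sqrt6)=-2$ and $2$ is invertible in $B$. For $e=1$, $P(e)Q(e)=1$; for $e=2+\sqrt6$, $P(e)Q(e)=3\cdot1=-2$. So, with $\kappa=\pm1$, the products $\kappa P(e)Q(e)$ take all values $\pm1,\pm2$, that is, every value in $\mathbb F_5^\times$.

Case $i=j=0$. Choose $e$ and $\kappa$ with $P(e)Q(e)=\kappa P(\sigma)$, and take $g=e$, $h=\kappa\sigma e^{-1}$. Then $gh=\kappa\sigma$, and
$$Q(h)=\kappa Q(\sigma)/Q(e)=\kappa P(\sigma)/Q(e)=P(e)=P(g),\qquad P(h)=\kappa P(\sigma)/P(e)=Q(e)=Q(g).$$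

Case $i,j\ge1$. Take $g=\pi^ie$ and $h=\kappa\pi'^jze^{-1}$. Then $gh=\kappa\sigma$ and $P(g)=0=Q(h)$. The other condition $Q(g)=P(h)$ reads
$$P(e)Q(e)=\kappa\,P(\pi')^jP(z)\,Q(\pi)^{-i}.$$
Its right side is nonzero, so it is solvable by a choice of $e$ and $\kappa$.

So (ii) holds, and $K$ is a complete Alexander neighbor by Theorem 2. $\square$
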